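# Finitely many obstructions to a finite monomorphic decomposition

## 1. Equivalence relations with many two-element classes

Let $E$ be an equivalence relation on a set $V$. We want to cut $V$ into finitely many pieces so that, for a finite set $A\subseteq V$, the isomorphism type of $E$ restricted to $A$ depends only on how many points $A$ has in each piece. When can this be done?

If $E$ has finitely many classes, take the classes as pieces. If $A$ and $A'$ have the same number of points in each class, any bijection $A\to A'$ that respects the classes is an isomorphism.

If $E$ has infinitely many classes, but only finitely many of them have at least two elements, take as pieces these larger classes and the set $L$ of all points that are alone in their class. If $A$ and $A'$ have the same counts, match $A\cap L$ with $A'\cap L$ and each $A\cap C_i$ with $A'\cap C_i$. This is again an isomorphism.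

Now suppose that infinitely many classes have at least two elements. Choose two points $(n,0),(n,1)$ in the $n$-th of them, for $n\in\mathbb N$. If there were finitely many pieces, two of the points $(n,0)$, say $(n,0)$ and $(k,0)$ with $n\neq k$, would lie in the same piece. Compare
$$A=\{(n,0),(n,1)\},\qquad A'=\{(k,0),(n,1)\}.$$
They have the same number of points in each piece. But $A$ consists of two equivalent points, and $A'$ of two inequivalent ones. So no such cut exists.

Let $M_0$ be the equivalence relation on $\mathbb N\times\{0,1\}$ whose classes are the pairs $\{(n,0),(n,1)\}$. We have shown that an equivalence relation has a finite cut if and only if it does not contain a copy of $M_0$. There is one obstruction, and it is very regular: a row of two points, repeated along $\mathbb N$.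

For an arbitrary kind of structure (graphs, orders, ternary relations, several relations at once), is there always a finite list of obstructions? This was conjectured in Djamila Oudrar, Maurice Pouzet, "Décomposition monomorphe des structures relationnelles et profil de classes héréditaires", arXiv:1409.1432 (2014). The answer is yes, and these notes prove it.

## 2. Monomorphic decompositions, arrays, and the theorem

**Definition (structures).** A relational structure is a pair $R=(V,(\rho_i)_{i\in I})$, where each $\rho_i$ is an $n_i$-ary relation on the domain $V=V(R)$. Its signature is $\mu=(n_i)_{i\in I}$; it is finite when $I$ is finite. For $A\subseteq V$, $R|_A$ is the induced substructure on $A$. The structure $R$ embeds $S$ (of the same signature) if $S$ is isomorphic to some $R|_A$. Two structures are incomparable if neither embeds the other.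

Throughout, $\mu=(n_i)_{i\in I}$ is a fixed finite signature with all $n_i\ge1$, and
$$m=\max\bigl(2,\max_i n_i\bigr).$$

**Definition (monomorphic decomposition).** A monomorphic decomposition of $R$ is a partition $(V_x)_{x\in X}$ of $V(R)$ such that any two finite sets $A,A'\subseteq V(R)$ with $|A\cap V_x|=|A'\cap V_x|$ for every $x\in X$ satisfy $R|_A\cong R|_{A'}$. It is finite if $X$ is finite. The class of all structures of signature $\mu$, finite or infinite, with no finite monomorphic decomposition is denoted $\mathscr S_\mu$.

For instance, $(\mathbb Q,<)$ has a decomposition into one block, because two finite chains of the same size are isomorphic. A graph that is the disjoint union of an infinite clique and an infinite independent set has a decomposition into two blocks. The structure $M_0$ of Section 1 has no finite one. If all relations are unary, put two points in the same block when they satisfy the same predicates; there are at most $2^{|I|}$ blocks, so $\mathscr S_\mu=\varnothing$ and the empty list of obstructions works. The first signatures of interest contain a relation of arity at least $2$.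

The obstructions will have the shape of $M_0$, together with a few extra points that are not repeated.

**Definition (array).** A $\mu$-array is a structure $S$ of signature $\mu$ with domain $C\sqcup(\mathbb N\times A)$, where $C$ and $A$ are finite, such that for every increasing bijection $\theta$ between finite subsets of $\mathbb N$ the map that fixes $C$ pointwise and sends $(n,a)$ to $(\theta(n),a)$ is an isomorphism from $S|_{C\cup(\mathrm{dom}\,\theta\times A)}$ onto $S|_{C\cup(\mathrm{im}\,\theta\times A)}$. Its size is $|C|+|A|$.

$M_0$ is an array with $C=\varnothing$, $A=\{0,1\}$. The chain $(\mathbb N,<)$ is an array of size $1$, and it is not in $\mathscr S_\mu$. For an array with $C\neq\varnothing$, take the domain $\{c\}\sqcup(\mathbb N\times\{0,1\})$ and the ternary relation consisting of the triples $(c,(n,0),(n,1))$. It has no finite decomposition: for $n\ne k$ the set $\{c,(n,1),(n,0)\}$ contains a triple of the relation, while $\{c,(n,1),(k,0)\}$ does not, so $(n,0)$ and $(k,0)$ never share a block.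

In an array, whether a tuple belongs to a relation depends only on its entries in $C$, the $A$-coordinates of its other entries, and the weak order pattern of their $\mathbb N$-coordinates (which are equal, which are smaller). Indeed, two tuples that agree in these data are exchanged by one of the maps in the definition. For given $C,A$ there are finitely many such data for tuples of length at most $m$. Since $\mu$ is finite, for each $s$ there are only finitely many $\mu$-arrays of size at most $s$, up to isomorphism. So it suffices to bound the size of the arrays that are needed. Put
$$c_0=1,\qquad c_{l+1}=(m-1)c_l+3m+1,\qquad s(m)=c_{m+1}+m-2 .$$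

**Theorem 1.** Every $R\in\mathscr S_\mu$ embeds a $\mu$-array of size at most $s(m)$ that belongs to $\mathscr S_\mu$.

**Theorem 2.** For every finite signature $\mu$ there is a finite set $\mathfrak A$ of pairwise incomparable members of $\mathscr S_\mu$ such that every member of $\mathscr S_\mu$ embeds a member of $\mathfrak A$. Moreover $\mathfrak A$ may be taken to consist of $\mu$-arrays on $C\sqcup(\mathbb N\times A)$ with $|C|+|A|\le s(m)$, a bound depending only on $m$. Conversely, every structure of signature $\mu$ that embeds a member of $\mathfrak A$ is in $\mathscr S_\mu$; so a structure of signature $\mu$ has a finite monomorphic decomposition if and only if it embeds no member of $\mathfrak A$.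

Of the sequence $(c_l)$, the proof uses only two inequalities. The sequence is increasing and $c_1=4m$, so
$$c_m\ge 2m+2,\qquad c_{m+1}=(m-1)c_m+3m+1\ge c_m+2. \tag{2.1}$$

We use these textbook facts. *Ramsey's theorem*: if the $m$-element subsets of an infinite set $I$ are colored with finitely many colors, some infinite subset of $I$ has all its $m$-element subsets of one color. *Erdős–Szekeres*: two linear orders on a set with $(n-1)^2+1$ elements agree, or are opposite, on some $n$-element subset. *$\Delta$-system lemma*: an infinite family of distinct sets of size at most $c$ contains an infinite subfamily of sets of one size whose pairwise intersections are all equal to one set. We also use *König's lemma* and *Tychonoff's theorem* (compactness of products of finite sets).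

## 3. Interchangeable points and local isomorphisms

For a set $F$ and a point $x$ write $F\cup x$ for $F\cup\{x\}$. When $R$ is clear, $A\cong A'$ abbreviates $R|_A\cong R|_{A'}$.

**Definition (interchangeable points).** For $x,y\in V(R)$ write $x\simeq_R y$ if $R|_{F\cup x}\cong R|_{F\cup y}$ for all finite $F\subseteq V\setminus\{x,y\}$.

The isomorphism is not required to fix $F$. In $(\mathbb Q,<)$ all points are interchangeable, although exchanging two points changes the order. In $M_0$ the classes of $\simeq$ are the pairs $\{(n,0),(n,1)\}$: exchanging the two points of a pair is an automorphism, and $F=\{(n,1)\}$ separates $(n,0)$ from both points of every other pair (and $F=\{(n,0)\}$ does so for $(n,1)$). The definition is isomorphism invariant.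

**Lemma 3.**
(a) $\simeq_R$ is an equivalence relation.
(b) If $x,y\in V'\subseteq V$ and $x\simeq_R y$, then $x\simeq_{R|_{V'}}y$.
(c) If $Y$ lies in one $\simeq_R$-class, $A,A'$ are finite, $A\setminus Y=A'\setminus Y$ and $|A\cap Y|=|A'\cap Y|$, then $R|_A\cong R|_{A'}$.
(d) $R$ has a finite monomorphic decomposition if and only if $\simeq_R$ has finitely many classes.

*Proof.* (a) Only transitivity needs an argument. Let $x\simeq y\simeq z$ be distinct and let $F$ be finite with $x,z\notin F$. If $y\notin F$, then $F\cup x\cong F\cup y\cong F\cup z$. If $F=F'\cup y$ with $y\notin F'$, then $F'\cup\{x,y\}\cong F'\cup\{x,z\}$, by $y\simeq z$ over $F'\cup x$, and $F'\cup\{x,z\}\cong F'\cup\{y,z\}$, by $x\simeq y$ over $F'\cup z$. So $F\cup x\cong F\cup z$.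

(b) The sets $F\subseteq V'$ to be tested are among those tested in $R$.

(c) The sets $A\setminus A'$ and $A'\setminus A$ are contained in $Y$ and have the same size. Replace the elements of the first by those of the second one at a time. Each replacement exchanges two $\simeq_R$-equivalent points over a finite set avoiding both, so the isomorphism type does not change.

(d) Two points $x,y$ of one block of a monomorphic decomposition are equivalent, because $F\cup x$ and $F\cup y$ have the same counts. So finitely many blocks give finitely many classes. Conversely, let $Y_1,\dots,Y_k$ be the classes and let $A,A'$ have the same counts in them. Put $A_j=\bigcup_{i\le j}(A'\cap Y_i)\cup\bigcup_{i>j}(A\cap Y_i)$. By (c) with $Y=Y_j$, $A_{j-1}\cong A_j$; hence $A=A_0\cong A_k=A'$. So the classes form a monomorphic decomposition. $\square$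

By (d), $\mathscr S_\mu$ is the class of structures of signature $\mu$ with infinitely many $\simeq$-classes.

**Theorem 1 implies Theorem 2.** Let $\mathfrak L$ be the set, finite up to isomorphism, of arrays of size at most $s(m)$ that belong to $\mathscr S_\mu$. Embeddability is a quasi-order on $\mathfrak L$. Let $\mathfrak A$ contain one representative of each equivalence class of minimal elements. Members of $\mathfrak A$ are pairwise incomparable: if one embeds another, then by minimality they are equivalent, hence equal. By Theorem 1 every member of $\mathscr S_\mu$ embeds a member of $\mathfrak L$, and therefore a minimal one, and therefore a member of $\mathfrak A$. (If $\mathscr S_\mu=\varnothing$ then $\mathfrak A=\varnothing$.) For the converse part, let $R$ embed $S\in\mathfrak A$, say $S=R|_{V'}$ after an isomorphism. If $\simeq_R$ had finitely many classes, then by Lemma 3(b) so would $\simeq_S$, contradicting $S\in\mathscr S_\mu$. $\square$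

**Definition (local isomorphism, marking).** A local isomorphism of $R$ is a bijection $f:P\to P'$ between subsets of $V(R)$ that is an isomorphism $R|_P\to R|_{P'}$. Marking a finite set $K$ means adding, for each $k\in K$, a unary predicate true exactly at $k$.

Restrictions, inverses and compositions of local isomorphisms are local isomorphisms. A local isomorphism of a marked structure is one of the unmarked structure. Since a tuple of a relation has at most $m$ entries,
$$\text{a bijection } f \text{ is a local isomorphism iff its restrictions to sets of at most } m \text{ points are.} \tag{3.1}$$
This is special to maps: the relation $\simeq_R$ comes with no such bound on the sets $F$ to be tested.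

**Lemma 4 (uniform sequences).** Let $C\subseteq V(R)$ and $A$ be finite, and let $u_n^a$ ($n\in\mathbb N$, $a\in A$) be distinct elements of $V(R)\setminus C$. There is an infinite $I\subseteq\mathbb N$ such that for every increasing bijection $\theta$ between finite subsets of $I$ the map $\mathrm{id}_C\cup(u_n^a\mapsto u_{\theta(n)}^a)_{n\in\mathrm{dom}\,\theta,\,a\in A}$ is a local isomorphism.

*Proof.* Color $\{n_1<\dots<n_m\}$ by the structure induced on $C\cup\{u_{n_t}^a\}$, with its points labeled by $C\sqcup(\{1,\dots,m\}\times A)$. There are finitely many colors because $\mu$ is finite. Let $I$ be an infinite set given by Ramsey's theorem, and let $\theta$ be as in the statement. By (3.1) we restrict the map to at most $m$ points. They involve a set $N'$ of at most $m$ indices. Complete $N'$ and $\theta(N')$ to $m$-subsets of $I$ by adding larger indices. The increasing bijection between these $m$-sets extends $\theta|_{N'}$, and since they have the same color it induces a local isomorphism. $\square$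

## 4. Graphs: comparing each point with the tail

Let us settle the case of graphs (one symmetric irreflexive binary relation) by hand. Here $x\simeq y$ if and only if every $z\ne x,y$ is adjacent to both or to neither. Indeed, $F=\{z\}$ gives one direction; and if the condition holds, the transposition $(x\,y)$ is an automorphism.

Let $R$ be a graph in $\mathscr S_\mu$, and let $x_1,x_2,\dots$ be pairwise inequivalent. It is tempting to choose, for each pair, a vertex that separates it, and to make a row of the array from $x_{2n}$, $x_{2n+1}$ and a vertex separating them. This can lose everything. Take vertices $x_n$, $y_n$, $z$, with $y_n$ adjacent to $x_n$ only, apart from that $z$ adjacent to $x_n$ exactly when $n$ is even, and no other edges. The $x_n$ are pairwise inequivalent because of the $y_n$. But $z$ separates $x_{2n}$ from $x_{2n+1}$ for all $n$. If we choose it each time, we keep only $z$ and the $x_n$, and this graph has a decomposition into three blocks: $\{z\}$, the $x_n$ with $n$ even, and the $x_n$ with $n$ odd.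

Instead, compare each $x_n$ with the tail of the sequence. First restrict $R$ to the $x_n$ and one separating vertex for each pair, so that $V$ is countable. Pass to a subsequence so that each $z\in V$ is either adjacent to all $x_i$ with $i$ large, or to none (handle the vertices one after another and diagonalize). By Ramsey's theorem we may also assume that the $x_n$ form a clique or an independent set. Let $t(z)\in\{0,1\}$ record the eventual adjacency of $z$. Say that $z\neq x_n$ disagrees at $x_n$ if the adjacency of $z$ and $x_n$ is not $t(z)$.

If nothing disagrees at $x_n$ and nothing disagrees at $x_k$, then every $z\ne x_n,x_k$ has adjacency $t(z)$ to both, so $x_n\simeq x_k$ and $n=k$. Hence for all but at most one $n$ there is $z_n$ that disagrees at $x_n$. It is not one of the $x_i$, because those have the same adjacency to all other $x_j$. A given $z$ disagrees at finitely many $x_n$, so after passing to an infinite set of indices the $z_n$ are distinct. By Lemma 4 (with $C=\varnothing$) we get an array with rows $\{x_n,z_n\}$. In it, for $k>n$, the adjacency of $z_n$ and $x_k$ does not depend on $k$, so it is $t(z_n)$, different from that of $z_n$ and $x_n$. So $F=\{z_n\}$ shows $x_n\not\simeq x_k$, and the array is in $\mathscr S_\mu$.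 Every graph in $\mathscr S_\mu$ embeds an array of size $2$ in $\mathscr S_\mu$. There are at most $16$ of the arrays obtained: choose whether the $x_n$ form a clique, whether the $z_n$ do, the adjacency of $z_n$ and $x_n$, and that of $z_n$ and $x_k$ for $k<n$; for $k>n$ it is then forced.

This argument stops working as soon as the relation carries an order. In $(\mathbb N,<)$ with $x_n=n$, every $z>n$ lies above $x_n$ but below the tail. So every $x_n$ has points that disagree with the tail, and yet there is only one $\simeq$-class. The array obtained is again a chain, with one block. Disagreement with the tail has to be measured by $\simeq$, that is, up to isomorphism. But then the key sentence of the argument,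

> if $v$ and $w$ both look like the tail over all small sets, then $v\simeq_R w$,

is no longer immediate. Suppose that $v$ and $w$ look like the tail over all sets of at most $c$ points; nothing in the definitions says that a set $F$ witnessing $v\not\simeq_R w$ has at most $c$ points.

The proof restores that sentence (Proposition 7) as follows. First, adjoin the tail to the structure as an actual set $H$ of points, ordered like $\mathbb Q$. Second, show that being $\simeq$-equivalent to $H$ over a finite set forces the existence of concrete maps, not only anonymous isomorphisms (Lemma 6). Maps can be checked on $m$ points by (3.1), and this defeats the large sets $F$. Third, decide which map should carry $F\cup v$ to $F\cup w$. If the points of $H$ can be permuted freely, exchange $v$ and $w$. If not, an order can be defined on the points that look like the tail, exchanging $v$ and $w$ would violate it, and we slide the whole interval between $v$ and $w$ instead.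

## 5. Good pairs

We will need to know that having a finite decomposition passes from a structure to another with the same finite restrictions, and survives the marking of finitely many points. Neither is clear from the definition, because an isomorphism $R|_A\cong R|_{A'}$ may move points around. The remedy is an equivalent description by explicit maps.

**Definition (good pair).** Let $\chi:V\to Q$ be a coloring and $<$ a linear order on $V$. The pair $(\chi,<)$ is good for $R$ if every bijection between finite subsets of $V$ that preserves colors, and preserves $<$ between elements of equal color, is a local isomorphism. $R$ is $q$-chainable if it has a good pair with $|Q|\le q$.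

For $(\mathbb Q,<)$, one color and the usual order form a good pair. For a clique plus an independent set, two colors and any order do. The order between points of different colors is irrelevant.

Good pairs restrict to good pairs. Moreover, $R$ is $q$-chainable if and only if all its finite restrictions are. To see this, fix $Q$ with $|Q|=q$ (not all colors need be used) and consider the compact space $Q^V\times\{0,1\}^{V\times V}$ of pairs (coloring, binary relation). The axioms of a linear order, and, for each bijection $f$ between finite sets that is not a local isomorphism, the condition that $f$ fails to preserve colors or the order inside a color, are closed conditions, each involving finitely many points of $V$. Finitely many of them involve a finite set $U\subseteq V$, and a good pair on $U$, extended arbitrarily, satisfies them. By compactness all can be satisfied together.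

**Lemma 5.** In a finite signature:
(a) $R$ has a finite monomorphic decomposition iff it is $q$-chainable for some $q\in\mathbb N$.
(b) If $R$ has a finite monomorphic decomposition and every finite restriction of $R'$ embeds in $R$, then $R'$ has one.
(c) If $R$ has a finite monomorphic decomposition and $K\subseteq V(R)$ is finite, then $R$ with $K$ marked has one.

*Proof.* (a) If $(\chi,<)$ is good with finitely many colors, and $A,A'$ have the same number of points of each color, the bijection $A\to A'$ that is increasing on each color is an isomorphism. So the color classes form a finite monomorphic decomposition.

Conversely, take a finite monomorphic decomposition. A refinement of a monomorphic decomposition is one, so split the finite blocks into singletons. The blocks are now infinite sets $V_1,\dots,V_p$ and the singletons of a finite set $F$. Choose distinct $y_i^n\in V_i$ ($n\in\mathbb N$). By Lemma 4, after passing to an infinite set of indices and relabeling, the map $\mathrm{id}_F\cup(y_i^n\mapsto y_i^{\theta(n)})_{i,n}$ is a local isomorphism for every increasing bijection $\theta$ between finite subsets of $\mathbb N$.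

Let $A\subseteq V$ be finite. Choose finite sets $N_1<N_2<\dots<N_p$ of indices (all elements of $N_i$ below all those of $N_{i+1}$) with $|N_i|=|A\cap V_i|$, and put $B=(A\cap F)\cup\bigcup_i\{y_i^n:n\in N_i\}$. The sets $A$ and $B$ have the same counts in all blocks, so there is an isomorphism $\varphi:R|_A\to R|_B$. Color each element of $B\cap F$ by itself and $y_i^n$ by $i$, and order $B$ by the indices $n$, placing the elements of $F$ arbitrarily. A bijection between subsets of $B$ preserving colors and the orders inside them fixes its elements of $F$, and acts on the indices in each $N_i$ increasingly with values in $N_i$. Because $N_1<\dots<N_p$, these index maps together form one increasing map $\theta$. So the bijection is a local isomorphism, and we have a good pair on $B$. Pulling it back along $\varphi$ gives a good pair on $A$ with at most $|F|+p$ colors. By compactness, $R$ is $(|F|+p)$-chainable.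

(b) If $R$ is $q$-chainable, so are the finite restrictions of $R'$, hence so is $R'$. Use (a).

(c) Let $(\chi,<)$ be good with finitely many colors. Give each $k\in K$ its own color, and split each set $\chi^{-1}(j)\setminus K$ into the finitely many intervals cut out by the points of $K\cap\chi^{-1}(j)$. Consider a map preserving the new colors and the orders inside them. It preserves the old colors. It preserves the order between two points of one old color: if their new colors are equal this is assumed, and if not, the new colors determine their order. Finally, it fixes each point of $K$ in its domain, so it respects the marks. Hence the new pair is good for the marked structure. Use (a). $\square$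

## 6. One column over finitely many points

Here is the lemma that turns equivalence into maps. The situation is a column $H$, ordered like $\mathbb Q$ and indiscernible over a finite set $P$. Some points of $P$ may be $\simeq$-equivalent to those of $H$. We show that these points can be inserted into the order of $H$ so that all increasing maps remain local isomorphisms over the remaining points.

Two examples. If $M$ is the chain $\mathbb Q$ with a last point $e$ added, $H=\mathbb Q$, $P=\{e\}$, then $e\simeq h$ for $h\in H$, and the order to be found puts $e$ on top. If $M$ is a graph in which $H$ is independent and the single point $d$ of $P$ is adjacent to all of $H$, then $\{h',d\}$ is an edge and $\{h',h\}$ is not, so $d\not\simeq h$ and nothing has to be inserted.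

**Lemma 6.** Let $M$ be a structure with domain $H\sqcup P$, where $P$ is finite and $H$ is a chain isomorphic to $\mathbb Q$, such that every increasing bijection between finite subsets of $H$, extended by $\mathrm{id}_P$, is a local isomorphism. Then $H$ lies in one $\simeq_M$-class $Y$. With $D=P\setminus Y$, there is a linear order $<_Y$ on $Y$, extending that of $H$, such that every order-preserving bijection between finite subsets of $(Y,<_Y)$, extended by $\mathrm{id}_D$, is a local isomorphism.

*Proof.* **Step 1: $H$ lies in one class.** This defines $Y$. Let $h,h'\in H$, and let $F$ be finite and avoid both. The sets $(F\cap H)\cup h$ and $(F\cap H)\cup h'$ have the same size. The increasing bijection between them, extended by the identity on $F\cap P$, is an isomorphism $M|_{F\cup h}\to M|_{F\cup h'}$. Put $E=Y\cap P$, so $Y=H\sqcup E$.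

**Step 2: in large finite pieces, $D$ can be told apart from $Y$.** This will force anonymous isomorphisms to respect $D$. Fix $h^*\in H$. For each $d\in D$ choose a finite $F_d$ with $d,h^*\notin F_d$ and $M|_{F_d\cup d}\not\cong M|_{F_d\cup h^*}$. Let $N$ be $1$ plus the maximum of $|D|$ and the numbers $|F_d|$.

*Claim.* If $B\subseteq Y$ is finite and $|B|\ge N$, then $B$ is a $\simeq$-class of $M|_{B\cup D}$, and it is the only class with more than $|D|$ elements.

By Lemma 3(b), $B$ lies in one class. Let $d\in D$ and $b\in B$. As $|B|-1\ge|F_d|$, choose $F'\subseteq B\setminus\{b\}$ with $|F'|=|F_d\cap Y|$. By Lemma 3(c) in $M$,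
$$F'\cup(F_d\cap D)\cup d\;\cong\;F_d\cup d,\qquad F'\cup(F_d\cap D)\cup b\;\cong\;F_d\cup h^*,$$
since in each case the two sets agree outside $Y$ and have the same number of points in $Y$. The right-hand sides are not isomorphic. So the set $F'\cup(F_d\cap D)\subseteq B\cup D$, which avoids $d$ and $b$, shows that $d\not\simeq b$ in $M|_{B\cup D}$. Hence $B$ is a class; the other classes are contained in $D$, and $|B|>|D|$.

**Step 3: large finite subsets of $Y$ have good orders.** Call a linear order on a set $A\subseteq Y$ good if the order-preserving bijections between finite subsets of $A$, extended by $\mathrm{id}_D$, are local isomorphisms. The reverse of a good order is good, and so is its restriction to a subset.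

Let $A\subseteq Y$ be finite with $|A|\ge N$, and let $B\subseteq H$ with $|B|=|A|$. By Lemma 3(c) there is an isomorphism $\varphi:M|_{A\cup D}\to M|_{B\cup D}$. Isomorphisms carry $\simeq$-classes to $\simeq$-classes, so by the claim for $A$ and for $B$ we have $\varphi(A)=B$, and hence $\varphi(D)=D$ (not necessarily pointwise). Pull the order of $B$ back to $A$. Let $g$ be an order-preserving bijection between subsets of $A$. Then $\varphi g\varphi^{-1}$ is an increasing bijection between subsets of $H$, so $\varphi g\varphi^{-1}\cup\mathrm{id}_D$ is a local isomorphism. Conjugate it by $\varphi$. Since $\varphi$ maps $D$ onto $D$, the identity of $D$ becomes the identity of $D$, and we find that $g\cup\mathrm{id}_D$ is a local isomorphism. So the order on $A$ is good.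

**Step 4: good orders that agree with $H$.** The order just found on $A\cap H$ may differ from that of $H$; this step corrects it. Let $n\in\mathbb N$ and take $A=E\cup B'$ with $B'\subseteq H$ finite and large. By Erdős–Szekeres, a good order on $A$ agrees with the order of $H$, or with its reverse, on some $B''\subseteq B'$ with $|B''|=n$. Reversing the good order if necessary, $E\cup B''$ has a good order agreeing with $H$ on $B''$. Now let $B$ be any $n$-element subset of $H$. The map $\mathrm{id}_P\cup(\text{increasing bijection }B''\to B)$ is a local isomorphism which fixes $D$ pointwise, so it transports the good order to a good order on $E\cup B$ agreeing with $H$ on $B$.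

**Step 5: pass to the whole of $Y$.** Let $B_1\subseteq B_2\subseteq\cdots$ be finite sets with union $H$. For each $k$ there are finitely many, and at least one, good orders on $E\cup B_k$ agreeing with $H$ on $B_k$, and they restrict to such orders on $E\cup B_{k-1}$. König's lemma gives a compatible sequence, whose union is a linear order $<_Y$ on $Y$ extending that of $H$. It is good because goodness concerns finite subsets. $\square$

## 7. Adjoining the limit column

From here to the end of Section 10 we prove Theorem 1. Let $R\in\mathscr S_\mu$.

**Step 1: a countable structure and a uniform sequence.** The purpose is to obtain inequivalent points $x_i$ whose tail is indiscernible over every finite set. By Lemma 3(d) there are $x_1,x_2,\dots$ pairwise not $\simeq_R$-equivalent. Choose for each pair a finite set witnessing this, and restrict $R$ to the union of all these points and sets. An array embedded in the restriction is embedded in $R$, so we may assume that $V=V(R)$ is countable; the $x_n$ are still pairwise inequivalent. Let $V_1\subseteq V_2\subseteq\cdots$ be finite with union $V$. Put $I_0=\{1,2,\dots\}$. Given $I_{k-1}$, discard the finitely many $i$ with $x_i\in V_k$ and apply Lemma 4 with $C=V_k$ to the remaining $x_i$; this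 gives an infinite $I_k\subseteq I_{k-1}$. Choose $i_1<i_2<\cdots$ with $i_k\in I_k$, and replace the sequence by $x_{i_1},x_{i_2},\dots$, renamed $x_1,x_2,\dots$. Each finite $T\subseteq V$ is contained in some $V_k$, so the following holds.

For each finite $T\subseteq V$ there is $n(T)$ such that $x_i\notin T$ for $i\ge n(T)$, and
$$\mathrm{id}_T\cup(x_{i_t}\mapsto x_{j_t})_{t\le r}\ \text{is a local isomorphism for all } n(T)\le i_1<\dots<i_r,\ n(T)\le j_1<\dots<j_r. \tag{7.1}$$
Take $n(T)$ least possible. Then $T'\subseteq T$ implies $n(T')\le n(T)$.

**Step 2: the limit column.** We make the tail into a set of points, so that it can be compared with the $x_i$ inside one structure. Let $H=\{h_q:q\in\mathbb Q\}$ be new elements, ordered by their indices. Define $\hat R$ on $V\cup H$ by requiring, for finite $T\subseteq V$ and $q_1<\dots<q_r$, that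
$$\mathrm{id}_T\cup(h_{q_t}\mapsto x_{i_t})_{t\le r}\quad\text{with } n(T)\le i_1<\dots<i_r \tag{7.2}$$
is an isomorphism from $\hat R|_{T\cup\{h_{q_1},\dots,h_{q_r}\}}$ onto the corresponding restriction of $R$. By (7.1) this does not depend on the $i_t$. The prescriptions for a subset $T'\subseteq T$ and for a subset of the $q_t$ are compatible with those for $T$ and all the $q_t$, because $n(T')\le n(T)$. So $\hat R$ is well defined. We have $\hat R|_V=R$. Any increasing bijection between finite subsets of $H$, extended by $\mathrm{id}_V$, is a local isomorphism of $\hat R$: over a finite $T\subseteq V$, both sides are copied by (7.2) to the same points $x_{i_t}$.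

**Step 3: the sequence followed by its limit.** We shall need to move points $x_i$ into $H$ and back. For a finite $T\subseteq V$, consider the chain $(x_i)_{i\ge n(T)}$ followed by $H$, in the natural order. Then
$$\text{order-preserving bijections between finite subsets of this chain, extended by } \mathrm{id}_T, \text{ are local isomorphisms of }\hat R. \tag{7.3}$$
Indeed, let $T^+$ be $T$ together with the finitely many $x_i$ in the domain and image. By (7.2) for $T^+$, the elements of $H$ in the domain, and likewise those in the image, may be replaced increasingly by elements $x_l$ with $l\ge n(T^+)$ and $l$ larger than all indices $i$ involved, fixing $T^+$. After the replacement we have an order-preserving bijection between finite subsets of $(x_i)_{i\ge n(T)}$, extended by $\mathrm{id}_T$, and (7.1) applies.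

## 8. Symmetric columns, and an order definable with few parameters

Lemma 6 will provide, for each finite $T$, an order on the points that look like $H$ over $T$. This order was chosen, and might change with $T$. We need one order that does not. The dichotomy below says that either no order is needed, or an order can be defined using at most $m-2$ parameters.

**Step 4: the two cases.** *Case 1:* every bijection between finite subsets of $H$, extended by $\mathrm{id}_V$, is a local isomorphism of $\hat R$. Put $K=\varnothing$ and $H_0=H$.

*Case 2:* otherwise. By (3.1) there are a bijection $f$ between finite subsets of $H$ and a finite $T_0\subseteq V$ such that $f\cup\mathrm{id}_{T_0}$ is not a local isomorphism and, with $d=|\mathrm{dom}\,f|$,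
$$d+|T_0|\le m .$$
Here $d\ge2$, since otherwise $f$ is increasing. Composing $f$ with the increasing bijection from its image to its domain, we may take $f$ to be a permutation of a set $\{a_1<\dots<a_d\}\subseteq H$. The permutations of this set whose extension by $\mathrm{id}_{T_0}$ is a local isomorphism form a group, which is not the full symmetric group. The transpositions of neighbors generate the symmetric group, so for some $p\in\{1,\dots,d-1\}$ the transposition $(a_p\,a_{p+1})$, extended by $\mathrm{id}_{T_0}$, is not a local isomorphism.

Drop the $x_i$ with $i<n(T_0)$ and reindex the rest from $1$. The numbers $n(T)$ are replaced by $\max(1,n(T)-n(T_0)+1)$, which is still monotone in $T$; (7.1)–(7.3) remain true, $\hat R$ does not change, and $n(T_0)=1$. Put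
$$K^-=\{x_1,\dots,x_{p-1}\},\quad K^+=\{h_1,\dots,h_{d-p-1}\},\quad K=T_0\cup K^-\cup K^+,\quad H_0=\{h_q:q<0\}.$$
Then $|K|=|T_0|+d-2\le m-2$. By (7.3) for $T_0$, the order-preserving bijection from
$$x_1<\dots<x_{p-1}<h_{-2}<h_{-1}<h_1<\dots<h_{d-p-1}$$
to $a_1<\dots<a_d$, extended by $\mathrm{id}_{T_0}$, is a local isomorphism. It sends $h_{-2},h_{-1}$ to $a_p,a_{p+1}$. Conjugating by it, we get:
$$\text{the transposition }(h_{-2}\,h_{-1}),\text{ extended by }\mathrm{id}_K,\text{ is not a local isomorphism of }\hat R. \tag{8.1}$$

**Step 5: the relation $\sqsubset$ in Case 2.** This is the order defined with parameters in $K$. For distinct $a,b\in(V\setminus K)\cup H_0$ write $a\sqsubset b$ if $\mathrm{id}_K\cup(h_{-2}\mapsto a,\ h_{-1}\mapsto b)$ is a local isomorphism of $\hat R$. It is asymmetric: if $a\sqsubset b$ and $b\sqsubset a$, composing one map with the inverse of the other gives the transposition of (8.1), a contradiction. Furthermore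
$$x_i\sqsubset x_j\quad\text{for } p\le i<j. \tag{8.2}$$
To see this, apply (7.3) for $T_0$ to the order-preserving bijection that fixes $K^-\cup K^+$ and sends $h_{-2},h_{-1}$ to $x_i,x_j$.

As an illustration of Steps 4 and 5 only (the structure has a single block), let $R$ be $\mathbb N$ with the ternary relation "$b$ lies strictly between $a$ and $c$", $x_n=n$. Then $\hat R$ is the betweenness relation of the chain $\mathbb N$ followed by $H$. No tuple with only two distinct entries is in the relation, so sets of two points do not see the order. But among three points the middle one is visible, so neighbors cannot be exchanged: $m=d=3$, $T_0=\varnothing$, and we may take $p=1$, $K^+=\{h_1\}=K$. Now $a\sqsubset b$ says that $b$ is between $a$ and $h_1$, that is, $a<b$. One parameter far away recovers the order.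

**Step 6: looking like the column over $T$.** In both cases put $W=V\setminus K$. It contains all $x_i$ in Case 1, and all $x_i$ with $i\ge p$ in Case 2. Let $M$ be $\hat R|_{W\cup K\cup H_0}$ with $K$ marked, and for finite $T\subseteq W$ let $M_T=M|_{T\cup K\cup H_0}$. Since $K^+$ lies above $H_0$ in $H$, an increasing bijection between finite subsets of $H_0$, extended by the identity on $K^+$, is still increasing. So by Step 2 its extension by $\mathrm{id}_{T\cup K}$ is a local isomorphism of $\hat R$, and of $M_T$ because marked points are fixed. Thus Lemma 6 applies to $M_T$, with column $H_0$ and $P=T\cup K$. Let
$$Y(T)\supseteq H_0,\qquad D(T)=(T\cup K)\setminus Y(T),\qquad <_T$$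
be the class, the remaining points, and the order obtained. Taking $F=\varnothing$ in the definition of $\simeq$, a marked point is not equivalent to an unmarked one. So $K\subseteq D(T)$, and every element of $T$ lies in exactly one of $Y(T)$ and $D(T)$.

We record three facts. First, by Lemma 3(b),
$$T'\subseteq T\ \Longrightarrow\ Y(T)\cap(T'\cup H_0)\subseteq Y(T'). \tag{8.3}$$

Second, in Case 1,
$$\text{every bijection } g \text{ between finite subsets of } Y(T), \text{ extended by }\mathrm{id}_{D(T)},\text{ is a local isomorphism.} \tag{8.4}$$
Let $\alpha,\beta$ be the order-preserving bijections from $\mathrm{dom}\,g$ and $\mathrm{im}\,g$, ordered by $<_T$, onto finite subsets of $H$. Extended by $\mathrm{id}_{D(T)}$ they are local isomorphisms, by Lemma 6. The map $\beta g\alpha^{-1}$ is a bijection between finite subsets of $H$; extended by $\mathrm{id}_{D(T)}$ it is a local isomorphism by the hypothesis of Case 1, since $D(T)\subseteq V$. Compose.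

Third, in Case 2,
$$\text{on } Y(T) \text{ the relation }\sqsubset\text{ coincides with the linear order } <_T. \tag{8.5}$$
Note that $Y(T)\subseteq(V\setminus K)\cup H_0$. If $a<_Tb$, then $(h_{-2},h_{-1})\mapsto(a,b)$ is order-preserving in $Y(T)$, so its extension by $\mathrm{id}_{D(T)}$ is a local isomorphism; as $K\subseteq D(T)$, this gives $a\sqsubset b$. Conversely, if $a\sqsubset b$ but not $a<_Tb$, then $b<_Ta$, so $b\sqsubset a$, contradicting asymmetry. So the orders $<_T$ for different $T$ are compatible: they are all given by $\sqsubset$.

**Step 7: looking like the column over all small sets.** For $c\ge1$ let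
$$J_c=\{v\in W:\ v\in Y(T)\text{ for all } T\subseteq W\text{ with } v\in T,\ |T|\le c\}.$$
This set decreases as $c$ grows. If $v\in W\setminus J_c$, there is $\omega$ with $v\in\omega\subseteq W$, $|\omega|\le c$ and $v\notin Y(\omega)$. Call $\omega$ a $c$-witness for $v$. By (8.3),
$$v\in D(T)\quad\text{for all finite } T\subseteq W\text{ with } T\supseteq\omega . \tag{8.6}$$

## 9. Two points that look like the column are interchangeable

**Proposition 7.** If $v=x_i$, $w=x_j$ with $i<j$, and $v,w\in J_{c_{m+1}}$, then $v\simeq_Rw$.

*Proof in Case 1.* We show that the transposition $\tau=(v\,w)$ is an automorphism of $R$. Since $K=\varnothing$, we have $W=V$. By (3.1) it suffices to restrict $\tau$ to sets $P\subseteq V$ with $|P|\le m$, and we may assume $P\cap\{v,w\}\ne\varnothing$. Put $T=P\cup\{v,w\}$, so $|T|\le m+1\le c_{m+1}$ and $v,w\in Y(T)$. Each other element of $P$ is in $Y(T)$ or in $D(T)$. Apply (8.4) to the bijection that exchanges $v,w$ and fixes the other points of $P\cap Y(T)$. Its extension by $\mathrm{id}_{D(T)}$ is a local isomorphism whose restriction to $P$ is $\tau|_P$. Hence $\tau\in\mathrm{Aut}(R)$. For finite $F\subseteq V\setminus\{v,w\}$ it maps $F\cup v$ onto $F\cup w$, so $v\simeq_Rw$.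

*Proof in Case 2.* As $v,w\in W$, we have $p\le i<j$, and $v\sqsubset w$ by (8.2). Exchanging $v$ and $w$ cannot be expected to work, since it reverses $\sqsubset$. Instead we shall move $v$ to $w$ by shifting all points of $F$ that lie between them. Let
$$B=\{v,w\}\cup\{f\in W\setminus\{v,w\}:\ v\sqsubset f\sqsubset w\}.$$

**Step (i): $B\subseteq J_{c_m}$.** The purpose is to see that the points between $v$ and $w$ also look like the column. Suppose $f\in B\setminus J_{c_m}$. Since $v,w\in J_{c_{m+1}}\subseteq J_{c_m}$, we have $f\ne v,w$. Let $\omega$ be a $c_m$-witness for $f$ and $T=\{v,w\}\cup\omega$. By (2.1), $|T|\le c_m+2\le c_{m+1}$. So $v,w\in Y(T)$, while $f\in D(T)$ by (8.6). A map with a single point in $Y(T)$ is order-preserving, so by Lemma 6 the map $v\mapsto w$, extended by $\mathrm{id}_{D(T)}$, is a local isomorphism. It fixes $K$ and $f$. Compose it with the map witnessing $v\sqsubset f$: the result fixes $K$ and sends $h_{-2}\mapsto v\mapsto w$, $h_{-1}\mapsto f\mapsto f$. So $w\sqsubset f$. This contradicts $f\sqsubset w$, by asymmetry.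

**Step (ii): $\sqsubset$ is a linear order on $B$.** So increasing maps of $B$ make sense. Let $a,b,e\in B$. By (i) and $3\le c_m$, all of them lie in $Y(\{a,b,e\})$, and there $\sqsubset$ is a linear order by (8.5).

**Step (iii): if $g$ is a $\sqsubset$-preserving bijection between finite subsets of $B$, then $g\cup\mathrm{id}_{V\setminus B}$ is a local isomorphism of $R$.** This is where the arity bound disposes of sets $F$ of arbitrary size. By (3.1) we restrict to $P\subseteq\mathrm{dom}(g)\cup(V\setminus B)$ with $|P|\le m$, and we may assume $P\cap B\neq\varnothing$. Let $Z=P\cap(W\setminus B)$, so that $P=(P\cap B)\cup Z\cup(P\cap K)$. Put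
$$T=(P\cap B)\cup g(P\cap B)\cup Z\cup\{v,w\}\subseteq W .$$
Then $|T|\le 2m+2\le c_m$ by (2.1): the first and third sets are disjoint subsets of $P$, and the second has at most $m$ elements. By (i), the points of $P\cap B$ and $g(P\cap B)$, and $v,w$, all lie in $Y(T)$.

Each $z\in Z$ lies in $Y(T)$ or in $D(T)$. If $z\in Y(T)$, then by (8.5) it is comparable under $\sqsubset$ with $v$ and $w$. It is neither of them and it is not strictly between them, as $z\notin B$. So $z\sqsubset v$ or $w\sqsubset z$. On the other hand $P\cap B$ and $g(P\cap B)$ lie in the interval $[v,w]$ of $(Y(T),\sqsubset)$. Therefore $g|_{P\cap B}\cup\mathrm{id}_{Z\cap Y(T)}$ is an order-preserving bijection between finite subsets of $(Y(T),<_T)$. By Lemma 6 its extension by $\mathrm{id}_{D(T)}$ is a local isomorphism of $M_T$, and so of $\hat R$. Its domain contains $P$, since $Z\setminus Y(T)$ and $P\cap K$ are contained in $D(T)$. Its restriction to $P$ is the map to be tested, and it goes between subsets of $V$, so it is a local isomorphism of $R$.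

**Step (iv): $v\simeq_Rw$.** Let $F\subseteq V\setminus\{v,w\}$ be finite. Let $g$ be the $\sqsubset$-increasing bijection from $(F\cap B)\cup v$ to $(F\cap B)\cup w$. By (iii), $g\cup\mathrm{id}_{F\setminus B}$ is an isomorphism $R|_{F\cup v}\to R|_{F\cup w}$. $\square$

## 10. Extracting the array and checking it

**Step 8: the rows.** As in the graph case, almost every $x_n$ now comes with a bounded set over which it disagrees with the column. Put $c=c_{m+1}$. The $x_n$ are pairwise inequivalent, so by Proposition 7 at most one $x_n\in W$ is in $J_c$. So for all but finitely many $n$ we have $x_n\in W$ and a $c$-witness $\omega_n$: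
$$x_n\in\omega_n\subseteq W,\qquad|\omega_n|\le c,\qquad x_n\notin Y(\omega_n).$$
The $x_n$ are distinct, so a given set occurs as $\omega_n$ for at most $c$ values of $n$. Hence, passing to infinitely many $n$, the $\omega_n$ are distinct, and by the $\Delta$-system lemma we may assume that they have the same cardinality and that their pairwise intersections are all equal to a fixed finite set $C_0$. Discard the finitely many $n$ with $x_n\in C_0$. Write
$$\omega_n\setminus C_0=\{u_n^a:a\in A\},\qquad 1\in A,\qquad u_n^1=x_n,\qquad C=C_0\cup(K\cap V).$$
The set $C$ is disjoint from $\omega_n\setminus C_0$, since $\omega_n\subseteq W=V\setminus K$. By Lemma 4 there is an infinite set $I$ of the remaining indices such that for every increasing bijection $\theta$ between finite subsets of $I$ the map $\mathrm{id}_C\cup(u_n^a\mapsto u_{\theta(n)}^a)_{n,a}$ is a local isomorphism. Let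
$$S=R|_{C\cup\{u_n^a:\,n\in I,\,a\in A\}} .$$
Relabeling $I$ increasingly as $\mathbb N$, with $(n,a)$ standing for $u_n^a$, we see that $S$ is a $\mu$-array. Its size is $|C_0|+|K\cap V|+|A|=|\omega_n|+|K\cap V|\le c_{m+1}+m-2=s(m)$. It embeds in $R$. It remains to show that $S\in\mathscr S_\mu$.

**Step 9: a dense version of $S$ that contains the column.** The disagreement of $x_n$ with the column was observed in $M$, where $H_0$ and the marks are available. In $S$ we have no $H$, but the first column $(u_l^1)$ with $l$ large plays its role. To have room for an order like that of $\mathbb Q$, let $S_1$ be the structure on $C\sqcup(\mathbb Q\times A)$ defined by the same order patterns as $S$. This means that for every finite $Q'\subseteq\mathbb Q$ and every increasing $\nu:Q'\to I$,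
$$\mathrm{id}_C\cup\bigl((t,a)\mapsto u_{\nu(t)}^a\bigr)_{t\in Q',\,a\in A}\ \text{ is an isomorphism of } S_1|_{C\cup(Q'\times A)}\text{ onto a restriction of } S. \tag{10.1}$$
Thus each finite restriction of $S_1$ embeds in $S$. Let $K_1=\varnothing$ in Case 1, and $K_1=(K\cap V)\cup\{(j,1):h_j\in K^+\}$ in Case 2. Let $S_1'$ be $S_1$ with $K_1$ marked, where $(j,1)$ receives the predicate of $h_j$ and the points of $K\cap V$ keep theirs.

Suppose $S\notin\mathscr S_\mu$, so $S$ has a finite monomorphic decomposition. By Lemma 5(b) so does $S_1$, and by Lemma 5(c) so does $S_1'$. By Lemma 3(d), $\simeq_{S_1'}$ has finitely many classes. We obtain a contradiction by showing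
$$(q,1)\not\simeq_{S_1'}(q',1)\quad\text{for all rationals } q<q'<0 . \tag{10.2}$$

**Step 10: copying the disagreement.** We prove (10.2) by carrying a witness from $M$ to $S_1'$. Fix $n\in I$ and $h\in H_0$. Since $x_n\notin Y(\omega_n)$, and $Y(\omega_n)$ is the class of $h$ in $M_{\omega_n}$, there is a finite
$$F\subseteq(\omega_n\cup K\cup H_0)\setminus\{x_n,h\}\quad\text{with}\quad M|_{F\cup x_n}\not\cong M|_{F\cup h}.$$
Let $E=(F\cap H_0)\cup h$, and let $\lambda:E\to\{t\in\mathbb Q:q<t<0\}$ be increasing with $\lambda(h)=q'$: send the points of $E$ below $h$ between $q$ and $q'$, and those above $h$ between $q'$ and $0$. Define $\psi$ on $\omega_n\cup K\cup E$ to be the identity on $C$ and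
$$u_n^a\mapsto(q,a)\ \ (a\in A),\qquad e\mapsto(\lambda(e),1)\ \ (e\in E),\qquad h_j\mapsto(j,1)\ \ (h_j\in K^+).$$
It is injective, since the first coordinates are respectively $q$, in the interval $(q,0)$, and positive. We claim that $\psi$ is an isomorphism of $M|_{\omega_n\cup K\cup E}$ onto a restriction of $S_1'$.

First forget the marks. Put $T=\omega_n\cup(K\cap V)=C\cup\{u_n^a:a\in A\}$. By (7.2), the map $\kappa$ that fixes $T$ and sends the elements of $E\cup K^+$ increasingly to elements $x_l=u_l^1$ with $l\in I$, $l\ge n(T)$ and $l>n$, is an isomorphism of $\hat R|_{\omega_n\cup K\cup E}$ onto a restriction of $S$. In $H$ the elements of $E$ lie below those of $K^+$. So the indices occurring in the image are, in increasing order, $n$, then those chosen for $E$, then those chosen for $K^+$. This is the order of $q$, then the elements of $\lambda(E)$, then $1<2<\cdots$. Hence there is an increasing $\nu:\{q\}\cup\lambda(E)\cup\{j:h_j\in K^+\}\to I$ sending $q$ to $n$, $\lambda(e)$ to the index of $\kappa(e)$, and $j$ to the index of $\kappa(h_j)$. The map $\psi$ is $\kappa$ followed by the inverse of the map (10.1) for this $\nu$. So it is an isomorphism of the unmarked structures.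

The marks correspond as well. Points of $K\cap V$ are fixed and keep their predicates, and $h_j\in K^+$ is sent to $(j,1)$, which has the predicate of $h_j$. The remaining points are unmarked on both sides: the points of $C_0\subseteq W$ are not in $K$, and $(q,a)$ and $(\lambda(e),1)$ have negative first coordinates, so they are not in $K_1$.

Consequently $\psi(F)$ avoids $\psi(x_n)=(q,1)$ and $\psi(h)=(q',1)$, and
$$S_1'|_{\psi(F)\cup(q,1)}\ \cong\ M|_{F\cup x_n}\ \not\cong\ M|_{F\cup h}\ \cong\ S_1'|_{\psi(F)\cup(q',1)} .$$
This is (10.2). Hence $S\in\mathscr S_\mu$, which proves Theorem 1 and, by Section 3, Theorem 2. $\blacksquare$
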